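\title{The transverse dimension of Bowen--Margulis--Sullivan measures in complex hyperbolic space}

\begin{abstract}
Let $\Gamma$ be a Zariski dense discrete subgroup of $\mathbf{PU}(1,n)$, $n\ge 2$, with finite Bowen--Margulis--Sullivan measure $\lambda$ and growth exponent $\delta$. A Ledrappier--Young formula writes $\delta$ as the sum of the dimension of $\lambda$ along the center $Z$ of the Heisenberg group $N$ and the lower dimension of $\lambda$ transverse to $Z$. We prove that the transverse dimension takes its largest possible value $2(n-1)$ as soon as the conditional measures of $\lambda$ along $Z$ have no atoms. It follows that the transverse dimension is $\min(\delta,2(n-1))$ and that the dimension along $Z$ is $\max(0,\delta-2(n-1))$. The proof compares the projections of the Patterson--Sullivan measure along the chains issued from two nearby boundary points: at a suitable scale they differ by a shear, and this forces the tangent measures of the projection to be translation invariant.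
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge 2$ and let $G=\mathbf{PU}(1,n)$ act on complex hyperbolic $n$-space $\mathbf{H}=\mathbf{H}^n_{\mathbf{C}}$ and on its boundary $\partial\mathbf{H}$. We normalize the metric so that the sectional curvature lies in $[-4,-1]$, with complex geodesics of curvature $-4$ and totally real planes of curvature $-1$. With this normalization a uniform lattice of $\mathbf{PU}(1,1)$ has growth exponent $2$, and lattices in $G$ have growth exponent $2n$.

Fix a one-parameter Cartan subgroup $A=\{a_t\}$, so that right multiplication by $a_t$ on a quotient $\Gamma\backslash G$ is the geodesic frame flow. Let $M$ be the compact centralizer of $A$ and let $N$ be the expanding horospherical subgroup for $a_t$. Then $N$ is the Heisenberg group of dimension $2n-1$; its center $Z$ is isomorphic to $\mathbf{R}$, and $N/Z\cong\mathbf{R}^d$, where throughout the paper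
\[
d=2(n-1).
\]
The flow expands $N/Z$ by $e^{t}$ and $Z$ by $e^{2t}$. We equip $N$ with its left-invariant Carnot metric, which corresponds to the Gromov metric on $\partial\mathbf{H}$ and which the flow dilates by $e^t$. For this metric $Z$ has Hausdorff dimension $2$, while $N/Z$ with its Euclidean metric has dimension $d$.

For a discrete non-elementary subgroup $\Gamma<G$, let $\delta=\delta_\Gamma$ be its growth exponent, that is, the critical exponent of its Poincar\'e series, and let $\lambda$ be its Bowen--Margulis--Sullivan measure on $X=\Gamma\backslash G$, which is invariant under the right actions of $A$ and $M$. The orbits $xN$ and $xZ$ foliate $X$, and $\lambda$ has conditional measures along both foliations. Two numbers, defined as $\lambda$-almost everywhere constant values, describe how $\lambda$ is spread along $N$: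
\begin{itemize}
\item $d_Z=\dim(\lambda,Z)$, the \emph{dimension along the center}, is the pointwise dimension of the conditional measures along the $Z$-orbits, for the metric induced on $Z$ by the Carnot metric;
\item $d_T=\underline{\dim}^{\mathrm{T}}(\lambda,N/Z)$, the \emph{lower transverse dimension}, is the lower pointwise dimension of the projections to $N/Z$ of the conditional measures along the $N$-orbits.
\end{itemize}
Explicit formulas are given in Section~\ref{sec:setting}. From now on $\Gamma$ is a Zariski dense discrete subgroup of $G$ with finite Bowen--Margulis--Sullivan measure. Under these assumptions the following Ledrappier--Young formula is known, and we take it for granted: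
\begin{equation}\label{eq:LY}
\delta=d_Z+d_T .
\end{equation}

A counting argument (Lemma~\ref{lem:upper}) gives $d_T\le d$ and $d_Z\le 2$. For a lattice, $\lambda$ and its conditional measures along $N$ are Haar measures, and \eqref{eq:LY} reads $2n=2+d$: both terms are maximal. When $\delta<2n$, formula \eqref{eq:LY} does not say how the deficit is shared between the two terms. The geometry suggests a guess. An orbit $xN$ is a copy of $\partial\mathbf{H}$ minus one point $\xi$; the conditional measure on it is a Patterson--Sullivan measure, which the flow scales like a $\delta$-dimensional measure; and the cosets of $Z$ are the \emph{chains} through $\xi$, that is, the boundaries of the complex geodesics ending at $\xi$. So $d_T$ is the dimension of the image of a $\delta$-dimensional measure under a projection onto $\mathbf{R}^d$. A projection in general position should lose no more dimension than it must, which gives $d_T=\min(\delta,d)$. This is the content of the following two questions, posed in \cite{Dufloux}.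
\begin{enumerate}
\item If $\delta\le 2(n-1)$, is it true that $d_Z=0$?
\item If $\delta>2(n-1)$, is it true that $d_T=2(n-1)$?
\end{enumerate}
The guess is not a proof. The center $\xi$ of the projection is not at our disposal: it is typical for the very measure that is being projected. And general position can fail completely for a group that is not Zariski dense: if the limit set is a single chain, the projection is a Dirac mass (Example~\ref{ex:chain}). We prove that both questions have a positive answer.

\begin{theorem}\label{thm:main}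
Let $\Gamma$ be a Zariski dense discrete subgroup of $\mathbf{PU}(1,n)$, $n\ge2$, with finite Bowen--Margulis--Sullivan measure $\lambda$. If the conditional measures of $\lambda$ along the $Z$-orbits are almost everywhere non-atomic (in particular if $d_Z>0$), then $d_T=2(n-1)$.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $\Gamma$ be a Zariski dense discrete subgroup of $\mathbf{PU}(1,n)$, $n\ge2$, with finite Bowen--Margulis--Sullivan measure. If $\delta\le 2(n-1)$, then $d_Z=0$ and $d_T=\delta$. If $\delta>2(n-1)$, then $d_T=2(n-1)$ and $d_Z=\delta-2(n-1)$. In all cases $d_T=\min(\delta,2(n-1))$ and $d_Z=\max(0,\delta-2(n-1))$.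
\end{corollary}

\begin{proof}
Let $\delta\le d$. If $d_Z>0$, Theorem~\ref{thm:main} and \eqref{eq:LY} give $\delta=d_Z+d>d$, a contradiction; so $d_Z=0$ and $d_T=\delta$. Let $\delta>d$. Since $d_T\le d$, we get $d_Z=\delta-d_T\ge\delta-d>0$; so $d_T=d$ by Theorem~\ref{thm:main}, and $d_Z=\delta-d$.
\end{proof}

Section~\ref{sec:setting} sets up coordinates and the measures. Section~\ref{sec:shear} isolates the mechanism of the proof of Theorem~\ref{thm:main}, which is carried out in Sections~\ref{sec:product}--\ref{sec:end}. Section~\ref{sec:complement} contains a dichotomy for the conditional measures along $Z$, which is not needed for Corollary~\ref{cor:main}, and the example just mentioned.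

\section{Coordinates, measures and dimensions}\label{sec:setting}

\subsection{A matrix model}
Let $E=\mathbf{C}^{n-1}\cong\mathbf{R}^d$ with its Euclidean norm, write $w^*w'=\sum_j\bar w_jw'_j$, and let $B_r$ and $B(w,r)$ be the open balls of radius $r$ in $E$ centered at $0$ and $w$. On $\mathbf{C}^{n+1}=\mathbf{C}\times E\times\mathbf{C}$ consider the Hermitian form with $\langle z,z\rangle=2\operatorname{Re}(z_0\bar z_n)+|z'|^2$ for $z=(z_0,z',z_n)$. It has one negative and $n$ positive directions. If $\widehat G$ is its unitary group, then $G$ is $\widehat G$ modulo scalars, $\mathbf{H}$ is the set of negative lines, $\partial\mathbf{H}$ is the set of null lines, and $\cosh^2\operatorname{dist}([z],[\tilde z])=|\langle z,\tilde z\rangle|^2/(\langle z,z\rangle\langle\tilde z,\tilde z\rangle)$. Put $\zeta(w,s)=-\frac12|w|^2+is$ for $w\in E$, $s\in\mathbf{R}$, and let $a_t=\operatorname{diag}(e^{-t},I,e^{t})$,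
\[
u(w,s)=\begin{pmatrix}1&-w^*&\zeta(w,s)\\0&I&w\\0&0&1\end{pmatrix},\qquad
h(y,\tau)=\begin{pmatrix}1&0&0\\y&I&0\\ \zeta(y,\tau)&-y^*&1\end{pmatrix}.
\]
The matrices $u(w,s)$ form the group $N$, the matrices $h(y,\tau)$ form the contracting horospherical group $N^-$, and $M$ consists of the matrices $\operatorname{diag}(1,U,1)$ with $U$ unitary. All Cartan subgroups are conjugate, so this choice loses nothing. Matrix multiplication gives
\begin{gather*}
u(w,s)\,u(w',s')=u\bigl(w+w',\,s+s'+\omega(w,w')\bigr),\qquad \omega(w,w')=-\operatorname{Im}(w^*w'),\\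
a_{-t}\,u(w,s)\,a_t=u(e^tw,e^{2t}s),\qquad a_t\,h(y,\tau)\,a_{-t}=h(e^ty,e^{2t}\tau).
\end{gather*}
Thus $Z=\{u(0,s)\}$ commutes with $M$, and $\pi(u(w,s))=w$ identifies $N/Z$ with $E$. We identify $N$ with $E\times\mathbf{R}$ and $Z$ with $\mathbf{R}$, and call $s$ the \emph{height}. By invariance and homogeneity, the Carnot distance between two points $s,s'$ of $Z$ is a constant multiple of $|s-s'|^{1/2}$.

Let $o=[1:0:-1]$, $\xi_+=[0:0:1]$, $\xi_-=[1:0:0]$. The point $o$ is fixed by $M$, and $\operatorname{dist}(o,a_to)=|t|$ by the distance formula. For $g\in G$ the points $g^\pm=g\xi_\pm$ are the endpoints of the geodesic $t\mapsto ga_to$. The group $MAN$ fixes $\xi_-$ and $MAN^-$ fixes $\xi_+$. A null vector with $z_n=0$ has $z'=0$, and one with $z_n=1$ has $\operatorname{Re}z_0=-\frac12|z'|^2$. Hence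
\[
u(w,s)\mapsto u(w,s)\,\xi_+=[\zeta(w,s):w:1],\qquad h(y,\tau)\mapsto h(y,\tau)\,\xi_-=[1:y:\zeta(y,\tau)]
\]
are homeomorphisms $N\to\partial\mathbf{H}\setminus\{\xi_-\}$ and $N^-\to\partial\mathbf{H}\setminus\{\xi_+\}$. The fiber $\pi^{-1}(w)$ corresponds to the null lines other than $\xi_-$ in the plane spanned by $(1,0,0)$ and $(0,w,1)$; together with $\xi_-$ they form a chain. So in the chart $u\mapsto(gu)^+$ of $\partial\mathbf{H}\setminus\{g^-\}$, the map $\pi$ is the projection along the chains through $g^-$.

On $N^-$ put $\|h(y,\tau)\|=|\zeta(y,\tau)|^{1/2}$, and write $y(h)=y$ for $h=h(y,\tau)$. Then $\|h^{-1}\|=\|h\|$ because $h(y,\tau)^{-1}=h(-y,-\tau)$, and $|y(h)|\le\sqrt2\,\|h\|$. The lower left entry of $hh'$ is $\zeta+\zeta'-y^*y'$, so $\|hh'\|^2\le\|h\|^2+\|h'\|^2+2\|h\|\|h'\|$. Therefore $\|h^{-1}h'\|$ is a left-invariant metric on $N^-$ with compact closed balls. Its open balls are the sets $hB^-_r$, where $B^-_r=\{h:\|h\|<r\}$, and $a_tB^-_ra_{-t}=B^-_{e^tr}$.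

\subsection{Patterson--Sullivan and Bowen--Margulis--Sullivan measures}
The Busemann function $\beta_\xi(p,p')=\lim_{z\to\xi}\bigl(\operatorname{dist}(p,z)-\operatorname{dist}(p',z)\bigr)$ is continuous in $(\xi,p,p')$ and invariant under $G$, satisfies $\beta_\xi(p,p'')=\beta_\xi(p,p')+\beta_\xi(p',p'')$ and $|\beta_\xi(p,p')|\le\operatorname{dist}(p,p')$, and
\[
\beta_{\xi_\pm}(o,a_to)=\pm t,\qquad \beta_{\xi_-}(p,up)=0\quad(u\in N),\qquad\beta_{\xi_+}(p,hp)=0\quad(h\in N^-).
\]
The Patterson--Sullivan density is a family $(\nu_p)_{p\in\mathbf{H}}$ of finite measures on $\partial\mathbf{H}$ with $\gamma_*\nu_p=\nu_{\gamma p}$ for $\gamma\in\Gamma$ and $d\nu_{p'}/d\nu_p(\xi)=e^{\delta\beta_\xi(p,p')}$. Put $\nu=\nu_o$; it is quasi-invariant under $\Gamma$.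

The unit tangent bundle $G/M$ has coordinates $(g^+,g^-,t)$, where $t=\beta_{g^-}(go,o)$. The Bowen--Margulis--Sullivan measure on $G/M$ is
\begin{equation}\label{eq:BMS}
e^{\delta\beta_{g^+}(o,go)+\delta\beta_{g^-}(o,go)}\,d\nu(g^+)\,d\nu(g^-)\,dt .
\end{equation}
Replacing $t$ by $\beta_{g^+}(o,go)$ does not change it, since both times increase by $t_0$ under $a_{t_0}$ and so differ by a function of $(g^+,g^-)$. Let $\tilde\lambda$ be the right $M$-invariant measure on $G$ that projects to \eqref{eq:BMS}. It is left $\Gamma$-invariant and induces $\lambda$ on $X$; we scale $\nu$ so that $\lambda$ is a probability measure. Since $\lambda$ is finite, the Hopf--Tsuji--Sullivan theorem \cite{Roblin} applies: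
\begin{equation}\label{eq:HTS}
\text{$\nu$ has no atoms, and $\Gamma$ acts ergodically on $(\partial\mathbf{H}\times\partial\mathbf{H},\nu\otimes\nu)$.}
\end{equation}
In the coordinates $(g^+,g^-,t)$ the second assertion is the ergodicity of the geodesic flow on $\Gamma\backslash G/M$.

\subsection{Conditional measures along $N$ and $N^-$}
Let $H$ be a closed subgroup of $G$. A \emph{disintegration of $\tilde\lambda$ along $H$} consists of a Borel family $(\eta_g)_{g\in G}$ of Radon measures on $H$ with $\eta_{gk}(B)=\eta_g(kB)$ for $k\in H$, and a measure $\rho$ on $G/H$, such that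
\begin{equation}\label{eq:disint}
\int_GF\,d\tilde\lambda=\int_{G/H}\int_HF(gk)\,d\eta_g(k)\,d\rho(gH)
\end{equation}
for all Borel $F\ge0$. Disintegrations exist, and two of them have proportional measures $\eta_g$ for $\tilde\lambda$-almost every $g$. By $\Gamma$-invariance the class of $\eta_g$ up to scalars depends, almost everywhere, only on $x=\Gamma g$; these classes are the conditional measures of $\lambda$ along the $H$-orbits.

For $N$ and $N^-$ there are explicit formulas. Transport $\nu$ by the charts $u\mapsto(gu)^+$ and $h\mapsto(gh)^-$, and put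
\[
d\lambda_g(u)=e^{\delta\beta_{(gu)^+}(o,guo)}\,d\nu((gu)^+),\qquad d\lambda^-_g(h)=e^{\delta\beta_{(gh)^-}(o,gho)}\,d\nu((gh)^-).
\]
These are Radon measures on $N$ and $N^-$. For $\gamma\in\Gamma$ we have $d\nu(\gamma\xi)=e^{\delta\beta_\xi(o,\gamma^{-1}o)}d\nu(\xi)$ and $\beta_{\gamma\xi}(o,\gamma p)=\beta_\xi(\gamma^{-1}o,p)$, so $\lambda_{\gamma g}=\lambda_g$ and $\lambda^-_{\gamma g}=\lambda_g^-$; we write $\lambda_x,\lambda_x^-$ for $x=\Gamma g$. For $u\in N$, $m\in M$, $h\in N^-$, $t\in\mathbf{R}$,
\begin{equation}\label{eq:equiv}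
\begin{gathered}
\lambda_{xu}(B)=\lambda_x(uB),\qquad \lambda_{xm}(B)=\lambda_x(mBm^{-1}),\\
\lambda^-_{xh}(B)=\lambda^-_x(hB),\qquad \lambda^-_{xa_{-t}}(B)=e^{\delta t}\lambda^-_x(a_{-t}Ba_t).
\end{gathered}
\end{equation}
The first three identities are read off the definition. For the last one, write $ga_{-t}h=gh'a_{-t}$ with $h'=a_{-t}ha_t$; then $(ga_{-t}h)^-=(gh')^-=:\xi$ and $\beta_\xi(o,gh'a_{-t}o)=\beta_\xi(o,gh'o)+t$. The same computation gives $\lambda_{xa_t}(B)=e^{\delta t}\lambda_x(a_tBa_{-t})$.

\emph{Continuity.} For $F\in C_c(N)$, $\int F\,d\lambda_g$ is the integral against $\nu$ of the function $\xi\mapsto F(u)e^{\delta\beta_\xi(o,guo)}$, where $u\xi_+=g^{-1}\xi$, extended by $0$ at $\xi=g^-$. This function is jointly continuous in $(g,\xi)$, because $u$ leaves the support of $F$ when $g^{-1}\xi$ is close to $\xi_-$. As $\partial\mathbf{H}$ is compact, $x\mapsto\lambda_x$ is vaguely continuous, that is, continuous when tested against $C_c(N)$. The same holds for $\lambda_x^-$. We shall use the standard facts on vague convergence $\theta_k\to\theta$ of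 Radon measures: $\liminf\theta_k(U)\ge\theta(U)$ for $U$ open, $\limsup\theta_k(C)\le\theta(C)$ for $C$ compact, and a sequence bounded on each compact set has a vaguely convergent subsequence. By the monotone class theorem, $x\mapsto\int F(x,u)\,d\lambda_x(u)$ is Borel for every Borel $F\ge0$ on $X\times N$, and likewise for $N^-$.

\emph{Disintegration.} Choose a Borel map $\xi\mapsto k_\xi$ to the stabilizer of $o$ with $k_\xi\xi_-=\xi$. Every coset $gN$ contains a unique element $k_\xi ma_t$; let $d\rho=e^{-\delta t}\,dt\,dm\,d\nu(\xi)$, with $dm$ the Haar probability measure of $M$. Then \eqref{eq:disint} holds for $H=N$ and $\eta_g=\lambda_g$. Indeed, by the second identity in \eqref{eq:equiv} the right-hand side of \eqref{eq:disint} defines a right $M$-invariant measure, so it suffices to compare its projection to $G/M$ with \eqref{eq:BMS}. Along $k_\xi a_tN$ the backward endpoint is $\xi$ and $\beta_\xi(o,k_\xi a_tuo)=-t$, so the time coordinate is $t$, the factor $e^{-\delta t}$ is the second exponential in \eqref{eq:BMS}, and $d\lambda_g(u)$ supplies the first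 exponential and $d\nu(g^+)$. Exchanging the roles of $+$ and $-$, with the time $\beta_{g^+}(o,go)$, gives the formula for $N^-$. Thus $\lambda_x$ and $\lambda^-_x$ are the conditional measures of $\lambda$ along $N$ and $N^-$.

We shall prove properties at almost every point of almost every leaf; the next lemma turns them into properties of almost every point of $X$.

\begin{lemma}\label{lem:LP}
Let $\mathcal{E}\subset X$ be a Borel set such that $\lambda_x\{u\in N:xu\notin\mathcal{E}\}=0$ for $\lambda$-almost every $x$. Then $\lambda(\mathcal{E})=1$. The same holds with $N^-,\lambda^-_x$ in place of $N,\lambda_x$.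
\end{lemma}

\begin{proof}
The function $\Phi(g)=\lambda_g\{u:\Gamma gu\notin\mathcal{E}\}$ is Borel, right $N$-invariant by \eqref{eq:equiv}, and zero $\tilde\lambda$-almost everywhere. Formula \eqref{eq:disint} for the indicator of $\{\Phi>0\}$ gives $\int_{\{\Phi>0\}}\lambda_g(N)\,d\rho=0$. Since $\Phi(g)\le\lambda_g(N)$, we get $\int\Phi\,d\rho=0$, and by \eqref{eq:disint} this integral is $\tilde\lambda\{g:\Gamma g\notin\mathcal{E}\}$. The proof uses only \eqref{eq:disint} and the translation identity, which hold for $N^-$ too.
\end{proof}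

\subsection{The two dimensions}\label{sub:dims}
Let $\lambda^Z_x$ denote the conditional measures along $Z\cong\mathbf{R}$. For almost every $x$,
\[
d_Z=\lim_{r\to0}\frac{\log\lambda_x^Z((-r^2,r^2))}{\log r}.
\]
Let $X_{\mathrm{at}}=\{x:\lambda_x^Z(\{0\})>0\}$. A point $z\in Z$ is an atom of $\lambda^Z_g$ exactly when $0$ is an atom of $\lambda^Z_{gz}$, so \eqref{eq:disint} for $H=Z$ shows that $X_{\mathrm{at}}$ is null if and only if
\begin{equation}\label{eq:NA}
\text{$\lambda^Z_x$ has no atoms for $\lambda$-almost every $x$.}
\end{equation}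
On $X_{\mathrm{at}}$ the limit above is $0$; hence $d_Z>0$ implies \eqref{eq:NA}.

The projection $\pi_*\lambda_x$ need not be finite on bounded sets, so one first restricts $\lambda_x$ to a bounded Borel window $Q\subset N$. Disintegrate
\begin{equation}\label{eq:window}
\lambda_x|_Q=\int\sigma^w\,d\mu(w),\qquad \mu=\pi_*(\lambda_x|_Q),
\end{equation}
where $\sigma^w$ is a probability measure on the fiber $\pi^{-1}(w)\cong\mathbf{R}$. The number $d_T$ is, for almost every $x$ and $\mu$-almost every $w$, the lower pointwise dimension $\liminf_{r\to0}\log\mu(B(w,r))/\log r$. The window is immaterial, by the \emph{Besicovitch differentiation theorem}: if $\mu$ is a Radon measure on $\mathbf{R}^d$ and $f$ is locally $\mu$-integrable, then $\int_{B(w_0,r)}|f-f(w_0)|\,d\mu=o(\mu(B(w_0,r)))$ as $r\to0$ for $\mu$-almost every $w_0$. Indeed, if $Q'\subset Q$, then $\mu'=\pi_*(\lambda_x|_{Q'})$ has a density $f\le1$ with respect to $\mu$, and $\mu'(B(w_0,r))/\mu(B(w_0,r))\to f(w_0)>0$ for $\mu'$-almost every $w_0$; two arbitrary windows are compared with their union.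

Disintegrating each $\lambda_g$ along the fibers of $\pi$ inside \eqref{eq:disint} yields a disintegration of $\tilde\lambda$ along $Z$. By uniqueness, for almost every $x$ and $\lambda_x$-almost every $u=(w,s_0)\in Q$, the measure $\sigma^w$ is proportional to the restriction to $Q$ of the translate of $\lambda^Z_{xu}$ by $s_0$. In particular \eqref{eq:NA} implies that $\sigma^w$ has no atoms for $\mu$-almost every $w$.

We work with the countable set of scales $\mathcal{R}=\{e^{-k}:k\in\mathbf{Z}\}$, which is a multiplicative group. If $m(r)>0$ is nondecreasing in $r$, the upper and lower limits of $\log m(r)/\log r$ as $r\to0$ can be computed along $\mathcal{R}$, since $m(e^{-k-1})\le m(r)\le m(e^{-k})$ and $k\le\log(1/r)\le k+1$ for $e^{-k-1}\le r\le e^{-k}$.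

\begin{lemma}\label{lem:upper}
If $\mu$ is a finite Borel measure on a bounded subset of $\mathbf{R}^d$, then for $\mu$-almost every $w$ we have $\limsup_{r\to0}\log\mu(B(w,r))/\log r\le d$. In particular $d_T\le d$.
\end{lemma}

\begin{proof}
Let $\eta>0$. Cover the bounded set by $O(e^{kd})$ cubes of diameter less than $e^{-k}$. A cube containing a point $w$ with $\mu(B(w,e^{-k}))\le e^{-k(d+\eta)}$ lies in that ball, so it has mass at most $e^{-k(d+\eta)}$. The set of such $w$ therefore has mass $O(e^{-k\eta})$, and by the Borel--Cantelli lemma almost every $w$ satisfies $\mu(B(w,e^{-k}))>e^{-k(d+\eta)}$ for all large $k$.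
\end{proof}

Applied on the line to the measures $\sigma^w$, with intervals of radius $r^2$, the lemma gives $d_Z\le2$.

\section{Moving the center of the projection: a shear}\label{sec:shear}

Fix $x=\Gamma g$. The measure $\lambda_x$ is the Patterson--Sullivan measure seen from $g^-$, and $\pi$ projects it along the chains through $g^-$. For $h\in N^-$, the measure $\lambda_{xh}$ is the same measure seen from $(gh)^-$, while $(gh)^+=g^+$ is still the origin of the chart. We compute the change of chart. For $u\in N$ with $u\xi_+\ne h\xi_-$, let $\Psi_h(u)\in N$ be defined by $\Psi_h(u)\,\xi_+=h^{-1}u\,\xi_+$. The maps $\Psi_h$ and $\Psi_{h^{-1}}$ are inverse to each other. Let $Q_0=\{(w,s)\in N:|w|\le2,\ |s|\le2\}$.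

\begin{lemma}\label{lem:base}
For $x\in X$, $h\in N^-$ and Borel $F\ge0$ on $N$,
\begin{equation}\label{eq:change}
\int F\,d\lambda_{xh}=\int F(\Psi_h(u))\,e^{\delta c(h,u)}\,d\lambda_x(u),\qquad c(h,u)=\beta_{u\xi_+}\bigl(uo,\,h\Psi_h(u)o\bigr).
\end{equation}
There are constants $r_0>0$ and $C\ge2$ such that, for $r\le r_0$, $h=h(y,\tau)\in B^-_r$ and $(w,s)\in Q_0$, the point $(w',s')=\Psi_h(w,s)$ is defined and
\begin{equation}\label{eq:shear}
|w'-(w-isy)|\le Cr(|w|+r),\qquad |w'-w|\le Cr,\qquad |s'-s|\le Cr .
\end{equation}
Moreover $c(h,u)\to0$ uniformly for $u\in Q_0$ as $h\to e$.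
\end{lemma}

\begin{proof}
Let $x=\Gamma g$ and $u'=\Psi_h(u)$. Then $(ghu')^+=(gu)^+=:\xi$. Both sides of \eqref{eq:change} are integrals against $d\nu(\xi)$ over the complement of at most two points, which are null by \eqref{eq:HTS}, and the ratio of the densities is $e^{\delta(\beta_\xi(o,ghu'o)-\beta_\xi(o,guo))}=e^{\delta\beta_\xi(guo,ghu'o)}=e^{\delta c(h,u)}$.

Put $\zeta=\zeta(w,s)$ and apply $h^{-1}=h(-y,-\tau)$ to the vector $(\zeta,w,1)$. The result is $(\zeta,\,w-\zeta y,\,D)$ with $D=1+y^*w+\overline{\zeta(y,\tau)}\,\zeta$, so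
\begin{equation}\label{eq:exact}
w'=\frac{w-\zeta y}{D},\qquad \zeta(w',s')=\frac{\zeta}{D}.
\end{equation}
We have $|y|<\sqrt2\,r$, $|\zeta(y,\tau)|<r^2$ and $|\zeta|<3$, so $|D-1|\le3r(|w|+r)$; this is at most $\frac12$ for $r\le r_0$ small, and then $|D^{-1}-1|\le6r(|w|+r)$. Since $\zeta y=isy-\frac12|w|^2y$,
\[
w'-(w-isy)=(w-\zeta y)(D^{-1}-1)+\tfrac12|w|^2y ,
\]
where $w-\zeta y$ is bounded and $\frac12|w|^2|y|\le\sqrt2\,r|w|$. This gives the first estimate, and the second follows from $|sy|\le2\sqrt2\,r$. The third holds because $|s'-s|\le|\zeta|\,|D^{-1}-1|$. Finally $|c(h,u)|\le\operatorname{dist}(uo,hu'o)$, which tends to $0$ uniformly on the compact set $Q_0$ since $h\to e$ and $u'\to u$.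
\end{proof}

\begin{example}\label{ex:n2}
Let $n=2$, so that $E=\mathbf{C}$, and follow the vertical axis $w=0$, which is the chain through $g^-$ and $g^+$. The projection from $g^-$ collapses it to the point $0$. For $h=h(y,0)$, formula \eqref{eq:exact} gives
\[
w'=\frac{-isy}{1-\frac i2s|y|^2}=-isy+O(|y|^3)\qquad(|s|\le1).
\]
The projection from $(gh)^-$ spreads the segment $|s|\le1$ along an arc of length about $2|y|$ in the direction $iy$. For $h=h(0,\tau)$, on the contrary, $(gh)^-$ lies on the same chain and $w'=0$: a central displacement of the base point gives no information.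
\end{example}

Look at the tube $|w|\lesssim r$, $|s|<1$ in the coordinates $(w/r,s)$, which magnify $E$ and leave the height alone. If $h\in B_r^-$ and $y(h)=rv$, then by \eqref{eq:shear} the map $\Psi_h$ becomes, up to $O(r)$, the \emph{shear} $(w,s)\mapsto(w-isv,s)$; see Figure~\ref{fig:shear}. The radius of the tube has to match the distance between the two base points: in a much wider tube the shear is invisible.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.3cm,y=1.6cm]
\fill[gray!25] (-2.2,0.55) rectangle (2.2,0.7);
\fill[gray!25] (-2.2,-0.45) rectangle (2.2,-0.3);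
\draw[->] (-2.4,0) -- (2.6,0) node[right] {$w/r$};
\draw[->] (0,-1.15) -- (0,1.25) node[above] {$s$};
\draw (-2,-1) -- (-2,1); \draw (-1,-1) -- (-1,1); \draw (1,-1) -- (1,1); \draw (2,-1) -- (2,1);
\draw[dashed] (-1.8,-1) -- (-0.2,1); \draw[dashed] (-0.8,-1) -- (0.8,1); \draw[dashed] (0.2,-1) -- (1.8,1);
\node[left] at (-2.2,0.625) {$s_1$}; \node[left] at (-2.2,-0.375) {$s_0$};
\end{tikzpicture}
\caption{A tube of radius about $r$ around a chain, with the horizontal direction $\mathbf{R}iv$ magnified by $1/r$ and the height $s$ unchanged. Vertical lines are chains through one boundary point; dashed lines are chains through a second boundary point at distance about $r$ from the first. On a thin slab at height $s_0$ or $s_1$, the projections along the two families differ by the translation by $is_0v$ or $is_1v$.}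
\label{fig:shear}
\end{figure}

Suppose now that in the magnified tube the measure looks like a product $\theta\otimes\sigma$ when seen from the first point, and like a product $\theta'\otimes\sigma$ when seen from the second. This is a strong constraint. Let $I=(-1,1)$.

\begin{lemma}\label{lem:shear}
Let $\theta,\theta'$ be Radon measures on $E$, let $\sigma$ be a finite measure on $[-1,1]$ and let $v\in E$. Suppose that for all $f\in C_c(E)$ and $\psi\in C_c(I)$,
\begin{equation}\label{eq:prodshear}
\iint f(w-isv)\,\psi(s)\,d\theta(w)\,d\sigma(s)=\int f\,d\theta'\int\psi\,d\sigma .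
\end{equation}
Then $\theta$ is invariant under translation by $(s_1-s_0)iv$ for all $s_0,s_1\in I\cap\operatorname{supp}\sigma$. If $0\in\operatorname{supp}\sigma$ and $\sigma(\{0\})=0$, then $\theta$ is invariant under all translations in $\mathbf{R}iv$.
\end{lemma}

\begin{proof}
The function $s\mapsto\int f(w-isv)\,d\theta(w)-\int f\,d\theta'$ is continuous and integrates to $0$ against $\psi\,d\sigma$ for every $\psi\in C_c(I)$, so it vanishes on $I\cap\operatorname{supp}\sigma$. Thus $\theta'$ is the translate of $\theta$ by $-is_0v$ and also by $-is_1v$, which is the first claim. If $0$ were isolated in $\operatorname{supp}\sigma$, a small neighborhood of $0$ would have positive mass equal to $\sigma(\{0\})$. So under the last hypotheses there are $s_j\to0$, $s_j\ne0$, in $\operatorname{supp}\sigma$. The translations preserving $\theta$ form a subgroup, closed because $b\mapsto\int f(w+b)\,d\theta(w)$ is continuous. It contains all integer multiples of the vectors $s_jiv$, which are dense in $\mathbf{R}iv$.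
\end{proof}

The hypothesis on $\sigma$ is needed. If $\sigma$ is the Dirac mass at $0$, then \eqref{eq:prodshear} holds with $\theta'=\theta$ arbitrary. If $\sigma$ is the sum of the Dirac masses at $0$ and $\frac12$ and $v\ne0$, it holds for $\theta=\theta'$ the counting measure on $\frac12iv\mathbf{Z}$. This lemma is the only place where \eqref{eq:NA} enters the proof.

For $n=2$, if the lemma can be applied to one $\theta\neq0$ with $v=1$ and with $v=i$, then $\theta$ is invariant under $\mathbf{R}i+\mathbf{R}=\mathbf{C}$, so it is a multiple of Lebesgue measure and $\theta(B_{1/e})/\theta(B_1)=e^{-2}$. If this happens at most scales $r=e^{-k}$, the mass of $B_{e^{-k}}$ decays roughly like $e^{-2k}$, which is the assertion $d_T=2$. To make this rigorous we need three things: the product structure in thin tubes, uniformly on a large set $\Omega$ of points $x$ (Section~\ref{sec:product}); at most scales $r$, points $xh\in\Omega$ with $h\in B_r^-$ whose directions $y(h)/r$ span $E$ in a quantitative way (Section~\ref{sec:directions}); and a bound on the magnified measures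 that lets us extract limits (Sections~\ref{sec:tangent} and~\ref{sec:end}).

\section{Product structure in thin tubes}\label{sec:product}

We cut off the height with the function $\chi(s)=\max(0,1-|s|)$. A continuous cutoff is insensitive to the small changes of height caused by the group law and by $\Psi_h$. For $\psi\in C([-1,1])$ extend $\psi\chi$ by $0$ to a uniformly continuous function on $\mathbf{R}$, and define signed measures on bounded subsets of $E$ by
\[
\mu^\psi_x(B)=\int_{\pi^{-1}(B)}\psi(s)\chi(s)\,d\lambda_x(w,s),\qquad \mu_x=\mu_x^1 .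
\]
The measure $\chi\lambda_x$ is close to a product $\mu_x\otimes\sigma$ near the axis when $\mu_x^\psi$ is close to $\sigma(\psi)\mu_x$ for every $\psi$, where $\sigma(\psi)=\int\psi\,d\sigma$. This holds because the fiber measures $\sigma^w$ are approximately continuous at almost every $w$. Below, $|\cdot|(B_r)$ denotes total variation on $B_r$.

\begin{proposition}\label{prop:product}
There are a conull Borel set $X_0\subset X$ and probability measures $\sigma_x$ on $[-1,1]$, $x\in X_0$, such that for every $x\in X_0$:
\begin{enumerate}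
\item[(a)] $\mu_x(B_r)>0$ for all $r>0$, and $0\in\operatorname{supp}\sigma_x$;
\item[(b)] $e^\psi_x(r):=|\mu_x^\psi-\sigma_x(\psi)\mu_x|(B_r)/\mu_x(B_r)\to0$ as $r\to0$ in $\mathcal{R}$, for all $\psi\in C([-1,1])$;
\item[(c)] $\liminf_{r\to0}\log\mu_x(B_r)/\log r=d_T$ and $\limsup_{r\to0}\log\mu_x(B_r)/\log r\le d$;
\item[(d)] if \eqref{eq:NA} holds, then $\sigma_x(\{0\})=0$.
\end{enumerate}
The functions $x\mapsto\sigma_x(\psi)$ and $x\mapsto e_x^\psi(r)$ are Borel, and $|e^\psi_x(r)-e^{\psi'}_x(r)|\le2\|\psi-\psi'\|_\infty$.
\end{proposition}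

\begin{proof}
The last inequality follows from $|\mu_x^{\psi-\psi'}|\le\|\psi-\psi'\|_\infty\,\mu_x$ and $|\sigma_x(\psi-\psi')|\le\|\psi-\psi'\|_\infty$. Let $X_0$ be the set of $x$ for which a probability measure $\sigma_x$ with (a)--(d) exists. We show that $X_0$ is Borel and then apply Lemma~\ref{lem:LP}.

\emph{Measurability.} Fix a countable dense set $\mathcal{D}\subset C([-1,1])$ containing the functions $\psi_j(s)=\max(0,1-j|s|)$, $j\geq1$. Taking the set $B_r$ itself in (b) shows that $\sigma_x(\psi)=\lim_k\mu_x^\psi(B_{e^{-k}})/\mu_x(B_{e^{-k}})$. Conversely, these ratios are the integrals of $\psi$ against probability measures on $[-1,1]$, so if the limits exist for $\psi\in\mathcal{D}$ they define a probability measure $\sigma_x$, and $\sigma_x(\psi)$ is Borel in $x$. The total variation in (b) is the supremum of $\int f\,d\mu_x^\psi-\sigma_x(\psi)\int f\,d\mu_x$ over a countable family of $f\in C_c(B_r)$ with $|f|\le1$, hence Borel in $x$. It suffices to require (b) for $\psi\in\mathcal{D}$ and to compute the limits in (c) along $\mathcal{R}$. The condition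 $0\in\operatorname{supp}\sigma_x$ means $\sigma_x(\psi_j)>0$ for all $j$, and $\sigma_x(\{0\})=\inf_j\sigma_x(\psi_j)$. So $X_0$ is defined by countably many Borel conditions.

\emph{Almost every point of a leaf.} Let $x$ be such that the statements of Section~\ref{sub:dims} hold for the windows $Q_S=B_S\times(-S,S)$, $S\ge3$ an integer. Fix $S$ and let $\mu,\sigma^w$ be as in \eqref{eq:window} for $Q=Q_S$. For $\mu$-almost every $w_0$: $\mu(B(w_0,r))>0$ for all $r$; the lower pointwise dimension of $\mu$ at $w_0$ is $d_T$ and the upper one is at most $d$ (Lemma~\ref{lem:upper}); $\sigma^{w_0}$ has no atoms if \eqref{eq:NA} holds; and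
\begin{equation}\label{eq:lebesgue}
\int_{B(w_0,r)}|\sigma^w(\phi)-\sigma^{w_0}(\phi)|\,d\mu(w)=o\bigl(\mu(B(w_0,r))\bigr)\qquad\text{for all }\phi\in C([-S,S]).
\end{equation}
The last property follows from the Besicovitch theorem for $\phi$ in a countable dense set, and then for all $\phi$ because $|\sigma^w(\phi)-\sigma^w(\phi')|\le\|\phi-\phi'\|_\infty$. Take such a $w_0$, a point $s_0\in\operatorname{supp}\sigma^{w_0}$ with $|s_0|<S-2$, and $u=(w_0,s_0)$. These $u$ form a set of full $\lambda_x$-measure in $B_S\times(-S+2,S-2)$; we claim that $xu\in X_0$.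

Let $\phi=\psi\chi$. Left multiplication by $u$ sends $(w_1,s_1)$ to $(w,s)=(w_0+w_1,\ s_0+s_1+\omega(w_0,w_1))$. For $r$ small it maps $B_r\times I$ into $Q_S$, so by \eqref{eq:equiv}, for Borel $B\subset B_r$,
\[
\mu^\psi_{xu}(B)=\int_{w_0+B}f_\psi\,d\mu,\qquad f_\psi(w)=\int\phi\bigl(s-s_0-\omega(w_0,w-w_0)\bigr)\,d\sigma^w(s).
\]
Let $c_\psi=\int\phi(s-s_0)\,d\sigma^{w_0}(s)$. On $B(w_0,r)$ we have $|\omega(w_0,w-w_0)|\le|w_0|r$, so by uniform continuity of $\phi$ the function $f_\psi(w)$ is within $o(1)$ of $\sigma^w(\phi(\,\cdot-s_0))$, uniformly in $w$. With \eqref{eq:lebesgue} this gives $\int_{B(w_0,r)}|f_\psi-c_\psi|\,d\mu=o(\mu(B(w_0,r)))$. For $\psi=1$ we have $c_1>0$, as $\chi(0)=1$ and $s_0\in\operatorname{supp}\sigma^{w_0}$, so $\mu_{xu}(B_r)=(c_1+o(1))\,\mu(B(w_0,r))$. This proves (c) and the first half of (a). Define $\sigma_{xu}(\psi)=c_\psi/c_1$: it is the translate of $\sigma^{w_0}$ by $-s_0$, multiplied by $\chi/c_1$. The second half of (a) and (d) follow. Finally $f_\psi-\sigma_{xu}(\psi)f_1=(f_\psi-c_\psi)-\sigma_{xu}(\psi)(f_1-c_1)$, so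
\[
|\mu^\psi_{xu}-\sigma_{xu}(\psi)\mu_{xu}|(B_r)\le\int_{B(w_0,r)}\bigl(|f_\psi-c_\psi|+\|\psi\|_\infty|f_1-c_1|\bigr)\,d\mu=o(\mu_{xu}(B_r)),
\]
which is (b). Letting $S\to\infty$, we get $xu\in X_0$ for $\lambda_x$-almost every $u\in N$.
\end{proof}

We must use (b) at points $xh_k$ that vary with the scale $r_k$, so we need uniformity. Fix $\varepsilon\in(0,\frac14)$ until the end of Section~\ref{sec:end}. By the theorems of Lusin and Egorov, applied to the functions $\sigma_x(\psi)$ and to the sequences $e^\psi_x(e^{-k})$ for the countably many $\psi\in\mathcal{D}$, there is a compact set $\Omega\subset X_0$ with $\lambda(\Omega)>1-\varepsilon$ such that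
\begin{equation}\label{eq:Omega}
\text{$x\mapsto\sigma_x(\psi)$ is continuous on $\Omega$, and $\sup_{x\in\Omega}e_x^\psi(r)\to0$ as $r\to0$ in $\mathcal{R}$,}
\end{equation}
for $\psi\in\mathcal{D}$, and then for all $\psi\in C([-1,1])$ since both quantities are Lipschitz in $\psi$.

\section{Nearby base points in all directions}\label{sec:directions}

Given $x\in\Omega$ and a small scale $r$, we look for $h\in B_r^-$ with $xh\in\Omega$ and with $y(h)/r$ far from a prescribed hyperplane. We show that each requirement holds for more than half of the mass of $\lambda^-_x$ on $B_r^-$. The second requirement comes from Zariski density.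

Call $W\subset\partial\mathbf{H}$ \emph{algebraic} if the union $\widehat W$ of the lines in $W$ is the common zero set of real polynomials on $\mathbf{C}^{n+1}=\mathbf{R}^{2n+2}$. Intersections and $G$-translates of algebraic sets are algebraic, and by Hilbert's basis theorem every decreasing sequence of algebraic sets stabilizes. Zariski density of $\Gamma$ means that a real polynomial in the matrix entries that vanishes on the preimage of $\Gamma$ in $\widehat G$ vanishes on $\widehat G$.

\begin{lemma}\label{lem:alg}
Every algebraic set $W\ne\partial\mathbf{H}$ satisfies $\nu(W)=0$.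
\end{lemma}

\begin{proof}
Otherwise there is an algebraic set $W\ne\partial\mathbf{H}$ that is minimal among algebraic sets of positive mass. Since $\nu$ is quasi-invariant, each translate $\gamma W$, $\gamma\in\Gamma$, is minimal too. Let $W_1,W_2,\dots$ be the distinct translates. For $i\ne j$ neither of $W_i,W_j$ contains the other, so $W_i\cap W_j$ is a proper algebraic subset of $W_i$ and is null. The set $\bigcup_iW_i\times W_i$ is $\Gamma$-invariant and not null, hence conull by \eqref{eq:HTS}. Therefore $\sum_i\nu(W_i)^2=\nu(\partial\mathbf{H})^2\ge(\sum_i\nu(W_i))^2$. All $\nu(W_i)$ are positive, so there is only one $W_i$, and $\Gamma W=W$. For $z\in\widehat W$ and $P$ a polynomial vanishing on $\widehat W$, the polynomial $g\mapsto P(gz)$ vanishes on the preimage of $\Gamma$, hence on $\widehat G$. So $GW\subset W$, which is impossible because $G$ is transitive on $\partial\mathbf{H}$.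
\end{proof}

Compactness makes this quantitative at scale $1$. A \emph{unit covector} is a real linear form $\ell$ on $E$ of norm $1$.

\begin{lemma}\label{lem:nonconc}
Let $\mathcal{K}\subset\operatorname{supp}\lambda$ be compact. There are $K_0<\infty$ and $\kappa>0$ such that for all $x\in\mathcal{K}$ and all unit covectors $\ell$,
\[
0<\lambda^-_x(B_5^-)\le K_0\,\lambda_x^-(B_1^-),\qquad \lambda_x^-\{h\in B_1^-:|\ell(y(h))|<\kappa\}<\tfrac12\lambda_x^-(B_1^-).
\]
\end{lemma}

\begin{proof}
If $x=\Gamma g\in\operatorname{supp}\lambda$, then $g^-\in\operatorname{supp}\nu$ by \eqref{eq:BMS}, and $B_1^-$ corresponds to a neighborhood of $g^-$, so $\lambda_x^-(B_1^-)>0$. On $\mathcal{K}$ the lower semicontinuous function $\lambda_x^-(B_1^-)$ has a positive lower bound and the upper semicontinuous function $\lambda_x^-(\overline{B_5^-})$ has a finite upper bound. This gives $K_0$.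

If no $\kappa$ works, there are $x_k\to x$ in $\mathcal{K}$, $\ell_k\to\ell$ and $\kappa_k\to0$ violating the second inequality. For $\kappa'>0$ the compact set $C_{\kappa'}=\{h\in\overline{B_1^-}:|\ell(y(h))|\le\kappa'\}$ contains $\{h\in B_1^-:|\ell_k(y(h))|<\kappa_k\}$ for large $k$, so
\[
\lambda_x^-(C_{\kappa'})\ge\limsup_k\lambda_{x_k}^-(C_{\kappa'})\ge\tfrac12\liminf_k\lambda^-_{x_k}(B_1^-)\ge\tfrac12\lambda_x^-(B_1^-)>0 .
\]
Letting $\kappa'\to0$, we get $\lambda_x^-\{h:\ell(y(h))=0\}>0$. Since $h\xi_-=[1:y:\zeta(y,\tau)]$, the points $(gh)^-$ with $\ell(y(h))=0$ lie in $gW$, where $W=\{[z]\in\partial\mathbf{H}:\ell(\bar z_0z')=0\}$ is algebraic and misses every $h\xi_-$ with $\ell(y(h))\neq0$. So $\nu(gW)>0$, contradicting Lemma~\ref{lem:alg}.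
\end{proof}

The first requirement, $xh\in\Omega$, calls for a density theorem on $N^-$. The Besicovitch theorem was stated for Euclidean balls. We use instead a weaker statement, restricted to scales at which the measure is doubling; Lemma~\ref{lem:nonconc} provides such scales. Recall the \emph{$5r$-covering lemma}: a family of balls of bounded radii in a separable metric space contains a countable disjoint subfamily whose fivefold enlargements cover the union of the family.

\begin{lemma}\label{lem:density}
Let $\mu$ be a Radon measure on a separable metric space whose balls $B(z,r)$ are relatively compact, let $F$ be a Borel set and $K_0<\infty$. For $\mu$-almost every $z\in F$, every sufficiently small $r$ with $0<\mu(B(z,5r))\le K_0\,\mu(B(z,r))$ satisfies $\mu(B(z,r)\setminus F)<\frac12\mu(B(z,r))$.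
\end{lemma}

\begin{proof}
Let $F_0$ be a bounded part of the set of $z\in F$ where this fails, and let $\mu^*$ be the outer measure. Given $\eta>0$, choose a bounded open $U\supset F_0$ with $\mu(U)\le\mu^*(F_0)+\eta$. As $F_0\subset U\cap F$, we have $\mu(U\setminus F)\le\eta$. Each $z\in F_0$ is the center of a ball $B(z,r)\subset U$, $r\le1$, with $\mu(B(z,5r))\le K_0\mu(B(z,r))$ and $\mu(B(z,r))\le2\mu(B(z,r)\setminus F)$. Extract disjoint balls $B(z_i,r_i)$ by the covering lemma. Then
\[
\mu^*(F_0)\le\sum_i\mu(B(z_i,5r_i))\le2K_0\sum_i\mu(B(z_i,r_i)\setminus F)\le2K_0\eta ,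
\]
and $\eta$ is arbitrary.
\end{proof}

Fix a compact set $\mathcal{K}\subset\operatorname{supp}\lambda$ with $\lambda(\mathcal{K})>1-\varepsilon^2$, and let $K_0,\kappa$ be given by Lemma~\ref{lem:nonconc}. The scale $e^{-k}$ at $x$ is the scale $1$ at $xa_{-k}$, so the useful scales are given by the backward returns to $\mathcal{K}$. Determinants below are real determinants in an orthonormal basis of $E\cong\mathbf{R}^d$.

\begin{proposition}\label{prop:directions}
For almost every $x\in\Omega$ and all large integers $k$ with $xa_{-k}\in\mathcal{K}$, there are $h_1,\dots,h_d\in B^-_{e^{-k}}$ with $xh_j\in\Omega$ such that the vectors $v_j=e^ky(h_j)$ satisfy $|v_j|<\sqrt2$ and $|\det(v_1,\dots,v_d)|\ge\kappa^d$.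
\end{proposition}

\begin{proof}
Call $x\in\Omega$ \emph{exceptional} if for infinitely many $k\geq0$ the radius $r=e^{-k}$ satisfies $0<\lambda_x^-(B_{5r}^-)\le K_0\lambda_x^-(B_r^-)$ and $\lambda_x^-\{h\in B_r^-:xh\notin\Omega\}\ge\frac12\lambda_x^-(B_r^-)$. The exceptional set is Borel. Fix $x_0\in X$ and apply Lemma~\ref{lem:density} on $N^-$ with $\mu=\lambda^-_{x_0}$ and $F=\{h:x_0h\in\Omega\}$. By \eqref{eq:equiv} and left invariance of the metric, $\lambda^-_{x_0h}(B_r^-)=\mu(B(h,r))$ and $\lambda^-_{x_0h}\{h'\in B^-_r:x_0hh'\notin\Omega\}=\mu(B(h,r)\setminus F)$. So $x_0h$ is not exceptional for $\mu$-almost every $h$, and the exceptional set is null by Lemma~\ref{lem:LP}.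

Let $x\in\Omega$ be non-exceptional, $r=e^{-k}$ and $x'=xa_{-k}\in\mathcal{K}$. By \eqref{eq:equiv}, the map $h\mapsto a_kha_{-k}$ sends $e^{\delta k}\lambda_x^-$ to $\lambda_{x'}^-$; it sends $B^-_r$, $B^-_{5r}$ to $B^-_1$, $B_5^-$ and multiplies $y(h)$ by $e^k$. Lemma~\ref{lem:nonconc} at $x'$ thus gives the doubling inequality at $x$ and radius $r$, so for $k$ large the set $\{h\in B_r^-:xh\in\Omega\}$ has more than half of the mass of $B_r^-$. It also shows that for each unit covector $\ell$ the set $\{h\in B_r^-:|\ell(e^ky(h))|<\kappa\}$ has less than half of that mass. Suppose $h_1,\dots,h_{j-1}$ are chosen, $j\le d$, and let $\ell$ be a unit covector vanishing on $v_1,\dots,v_{j-1}$. Some $h_j$ lies in the first set and not in the second. Then $|\ell(v_j)|\ge\kappa$, so $v_j$ is at distance at least $\kappa$ from the span of $v_1,\dots,v_{j-1}$. The absolute value of the determinant is the product of these distances.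
\end{proof}

\section{Tangent measures of the projection}\label{sec:tangent}

In this section and the next we assume \eqref{eq:NA}. For $x\in\Omega$ and $r>0$ magnify $\mu_x$ at the origin:
\[
\theta_x^r(B)=\frac{\mu_x(rB)}{\mu_x(B_r)},\qquad\text{so that }\theta_x^r(B_1)=1 .
\]

\begin{proposition}\label{prop:key}
Let $x\in\Omega$, let $r_k\to0$ in $\mathcal{R}$, and let $h_k\in B^-_{r_k}$ be such that $x_k=xh_k\in\Omega$. Suppose that $\theta_x^{r_k}\to\theta$ vaguely and $y(h_k)/r_k\to v$. Then $\theta$ is invariant under all translations in $\mathbf{R}iv$.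
\end{proposition}

\begin{proof}
Put $b_k=\mu_x(B_{r_k})$, $\theta_k=\theta_x^{r_k}$ and $\theta'_k(B)=\mu_{x_k}(r_kB)/b_k$. We normalize both measures by the same $b_k$ so that \eqref{eq:change} passes to the limit. By vague convergence, $\theta_k(B_R)$ is bounded in $k$ for each $R$. Since $x_k\to x$ in $\Omega$, \eqref{eq:Omega} gives, for $\psi\in C([-1,1])$ and $R\in\mathcal{R}$,
\begin{equation}\label{eq:unif}
\sigma_{x_k}(\psi)\to\sigma_x(\psi),\qquad e_{x_k}^\psi(Rr_k)\to0,\qquad e_x^\psi(Rr_k)\to0 .
\end{equation}

\emph{Step 1: $\theta_k'$ is bounded on compact sets.} Comparing $\mu_{x_k}$ with $\mu_x$ directly is awkward near heights $\pm1$, where $\chi$ vanishes, so we first move to heights in $[-\frac12,\frac12]$. Let $\psi_2(s)=\max(0,1-2|s|)$ and $\sigma_x(\psi_2)=2c$; then $c>0$ because $0\in\operatorname{supp}\sigma_x$. Let $R\in\mathcal{R}$. By \eqref{eq:unif}, for large $k$,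
\[
c\,\mu_{x_k}(B_{Rr_k})\le\mu_{x_k}^{\psi_2}(B_{Rr_k})\le\lambda_{x_k}\bigl(B_{Rr_k}\times[-\tfrac12,\tfrac12]\bigr).
\]
By \eqref{eq:shear} for $h_k^{-1}\in B^-_{r_k}$, the map $\Psi_{h_k}^{-1}$ sends $B_{Rr_k}\times[-\frac12,\frac12]$ into $B_{(R+C)r_k}\times[-\frac34,\frac34]$ for large $k$. There $e^{\delta c(h_k,u)}\le2$ and $\chi\ge\frac14$, so by \eqref{eq:change} the last mass is at most $8\mu_x(B_{(R+C)r_k})$. Hence $\theta_k'(B_R)\le8c^{-1}\theta_k(B_{R+C})$ is bounded, and after extraction $\theta'_k\to\theta'$ vaguely.

\emph{Step 2: the limits are products.} Let $f\in C_c(E)$ be supported in $B_R$, $R\in\mathcal{R}$, and $\psi\in C([-1,1])$. By definition of $e^\psi$,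
\[
\Bigl|\frac1{b_k}\int f(w/r_k)\,d\mu^\psi_{x_k}(w)-\sigma_{x_k}(\psi)\int f\,d\theta'_k\Bigr|\le\|f\|_\infty\,e_{x_k}^\psi(Rr_k)\,\theta'_k(B_R)\to0 ,
\]
and the same inequality holds with $x,\theta_k$ in place of $x_k,\theta_k'$. Therefore
\begin{align}
\frac1{b_k}\int f(w/r_k)\psi(s)\chi(s)\,d\lambda_{x_k}(w,s)&\to\int f\,d\theta'\int\psi\,d\sigma_x,\label{eq:left}\\
\frac1{b_k}\int\Phi(w/r_k,s)\chi(s)\,d\lambda_x(w,s)&\to\iint\Phi\,d\theta\,d\sigma_x\label{eq:right}
\end{align}
for $\Phi(w,s)=f(w)\psi(s)$. By the Stone--Weierstrass theorem and a cutoff in $w$, every $\Phi\in C_c(E\times[-1,1])$ supported in $B_R\times[-1,1]$ is a uniform limit of finite sums of such products with $f\in C_c(B_R)$. As the masses $b_k^{-1}\mu_x(B_{Rr_k})=\theta_k(B_R)$ are bounded, \eqref{eq:right} holds for all such $\Phi$.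

\emph{Step 3: the limits differ by the shear.} Let $f\in C_c(B_R)$, let $\psi\in C_c(I)$ be supported in $[-1+2\eta,1-2\eta]$, and put $\phi=\psi\chi$. Write $(w',s')=\Psi_{h_k}(w,s)$. Formula \eqref{eq:change}, which extends to bounded functions of compact support by linearity, gives
\begin{equation}\label{eq:compare}
\int f(w/r_k)\phi(s)\,d\lambda_{x_k}(w,s)=\int f(w'/r_k)\,\phi(s')\,e^{\delta c(h_k,u)}\,d\lambda_x(u).
\end{equation}
We compare the integrand on the right with $f(w/r_k-isv)\phi(s)$. Let $R'=R+C$ and $P_k=B_{R'r_k}\times[-1+\eta,1-\eta]$. For large $k$ both functions vanish outside $P_k$. For the first, a nonzero value forces $|w'|<Rr_k$ and $|s'|\le1-2\eta$, and \eqref{eq:shear} for $h_k^{-1}$ gives $(w,s)\in P_k$. For the second, a nonzero value forces $|w|/r_k<R+|v|\le R'$, as $|v|\le\sqrt2$. On $P_k$, \eqref{eq:shear} for $h_k$ gives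
\[
\bigl|w'/r_k-(w/r_k-isv)\bigr|\le C(R'+1)r_k+|y(h_k)/r_k-v|,\qquad|s'-s|\le Cr_k ,
\]
and $c(h_k,u)\to0$ uniformly. By uniform continuity of $f$ and $\phi$, the two functions differ by at most some $\varepsilon_k\to0$. Since $\chi\ge\eta$ on $P_k$, we have $\lambda_x(P_k)\le\eta^{-1}b_k\theta_k(B_{R'})=O(b_k)$. Divide \eqref{eq:compare} by $b_k$. The left side converges by \eqref{eq:left}, and the right side by \eqref{eq:right} with $\Phi(w,s)=f(w-isv)\psi(s)$. The limit identity is \eqref{eq:prodshear} with $\sigma=\sigma_x$. By Proposition~\ref{prop:product}(a),(d), Lemma~\ref{lem:shear} applies.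
\end{proof}

\begin{corollary}\label{cor:ratio}
Let $x\in\Omega$ satisfy the conclusion of Proposition~\ref{prop:directions}. Let $k_l\to\infty$ be integers with $xa_{-k_l}\in\mathcal{K}$, put $r_l=e^{-k_l}$, and suppose that $\theta_x^{r_l}(B_R)$ is bounded in $l$ for every $R$. Then $\mu_x(B_{r_l/e})/\mu_x(B_{r_l})\to e^{-d}$.
\end{corollary}

\begin{proof}
It suffices to find, in every subsequence, a further subsequence with this limit. After extraction, $\theta_x^{r_l}\to\theta$ vaguely and the vectors of Proposition~\ref{prop:directions} converge to $v_1,\dots,v_d$ with $|\det(v_1,\dots,v_d)|\ge\kappa^d$. By Proposition~\ref{prop:key}, applied $d$ times, $\theta$ is invariant under $\sum_j\mathbf{R}iv_j=iE=E$, so it is a multiple of Lebesgue measure. Spheres are $\theta$-null, so $\theta_x^{r_l}(B_R)\to\theta(B_R)$ for every $R$ by the two semicontinuity inequalities. For $R=1$ this gives $\theta(B_1)=1$, and for $R=1/e$ it gives $\theta_x^{r_l}(B_{1/e})\to\theta(B_{1/e})=e^{-d}$.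
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

For $x\in\Omega$ let $L(k)=-\log\mu_x(B_{e^{-k}})$, $k\ge0$ an integer. This is a finite nondecreasing sequence, $d_T=\liminf L(k)/k$, and Corollary~\ref{cor:ratio} says that $L(k+1)-L(k)$ is close to $d$ at good times. It remains to show that most times are good.

\emph{Doubling times.} The measure $\mu_x$ is not known to be doubling, but $L$ grows at most linearly, so it cannot jump often. By Proposition~\ref{prop:product}(c) there is $c_x$ with $L(k)-L(0)\le(d+1)(k+c_x)$ for all $k\ge0$. For $j\ge1$ define $C_j$ by $\log C_j=j2^j(d+1)/\varepsilon$ and let $\mathcal{B}_j=\{k\ge j:L(k)-L(k-j)>\log C_j\}$. For integers $T\ge j$,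
\[
\#(\mathcal{B}_j\cap[0,T])\,\log C_j\le\sum_{k=j}^T\bigl(L(k)-L(k-j)\bigr)=\sum_{k=T-j+1}^TL(k)-\sum_{k=0}^{j-1}L(k)\le j\bigl(L(T)-L(0)\bigr),
\]
so $\#(\mathcal{B}_j\cap[0,T])\le2^{-j}\varepsilon(T+c_x)$; for $T<j$ the set is empty. Hence $\mathcal{B}=\bigcup_j\mathcal{B}_j$ satisfies $\#(\mathcal{B}\cap[0,T])\le\varepsilon(T+c_x)$. If $k\ge j$ and $k\notin\mathcal{B}$, then $\theta_x^{e^{-k}}(B_{e^j})=e^{L(k)-L(k-j)}\le C_j$. So the boundedness hypothesis of Corollary~\ref{cor:ratio} holds along every sequence of times tending to infinity outside $\mathcal{B}$.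

\emph{Backward returns.} By Birkhoff's theorem for the measure-preserving map $x\mapsto xa_{-1}$, the density $p(x)$ of $\{k\ge0:xa_{-k}\in\mathcal{K}\}$ exists almost everywhere and $\int(1-p)\,d\lambda=1-\lambda(\mathcal{K})<\varepsilon^2$. By Markov's inequality, $\lambda\{p<1-\varepsilon\}\le\varepsilon$.

\emph{Conclusion.} The set $\Omega\cap\{p\ge1-\varepsilon\}$ has measure greater than $1-2\varepsilon>0$, so it contains a point $x$ satisfying the conclusion of Proposition~\ref{prop:directions}. Let $\mathcal{T}$ be the set of $k\ge0$ with $xa_{-k}\in\mathcal{K}$ and $k\notin\mathcal{B}$. Then $\#(\mathcal{T}\cap[0,T))\ge(1-3\varepsilon)T$ for large $T$. There is $k_0$ such that $L(k+1)-L(k)\ge d-\varepsilon$ for all $k\in\mathcal{T}$, $k\ge k_0$, since a sequence of counterexamples would contradict Corollary~\ref{cor:ratio}. The other increments of $L$ are nonnegative, so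
\[
L(T)-L(0)=\sum_{k=0}^{T-1}\bigl(L(k+1)-L(k)\bigr)\ge(d-\varepsilon)\bigl((1-3\varepsilon)T-k_0\bigr)
\]
for large $T$. Thus $d_T\ge(d-\varepsilon)(1-3\varepsilon)$. The number $d_T$ does not depend on $\varepsilon$, so $d_T\ge d$, and $d_T=d=2(n-1)$ by Lemma~\ref{lem:upper}. The case $d_Z>0$ is included by Section~\ref{sub:dims}. \qed

\section{A dichotomy, and the role of Zariski density}\label{sec:complement}

Theorem~\ref{thm:main} leaves aside the case where the conditional measures along $Z$ have atoms. Ergodicity and recurrence show that they are then Dirac masses.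

\begin{proposition}\label{prop:dichotomy}
Let $\Gamma$ be a Zariski dense discrete subgroup of $\mathbf{PU}(1,n)$, $n\geq2$, with finite Bowen--Margulis--Sullivan measure. Exactly one of the following holds:
\begin{enumerate}
\item[(a)] the conditional measures along $Z$ are almost everywhere Dirac masses, $d_Z=0$ and $d_T=\delta\le2(n-1)$;
\item[(b)] they are almost everywhere non-atomic, $d_T=2(n-1)$ and $d_Z=\delta-2(n-1)\ge0$.
\end{enumerate}
\end{proposition}

\begin{proof}
The two cases exclude each other. Right multiplication by $ma_t\in MA$ preserves $\tilde\lambda$ and sends $g\,u(0,s)$ to $gma_t\,u(0,e^{2t}s)$. By uniqueness of disintegrations, for almost every $x$ the measure $\lambda^Z_{xma_t}$ is proportional to the image of $\lambda_x^Z$ under $s\mapsto e^{2t}s$. So the indicator of $X_{\mathrm{at}}$ is almost everywhere invariant under each element of $MA$. By Fubini's theorem it agrees almost everywhere with its average over $M$, a function on $\Gamma\backslash G/M$ that is almost everywhere invariant under each $a_t$, hence almost everywhere constant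 by ergodicity. Thus $X_{\mathrm{at}}$ is null or conull.

If $X_{\mathrm{at}}$ is null, \eqref{eq:NA} holds, and Theorem~\ref{thm:main} with \eqref{eq:LY} gives (b). If it is conull, normalize $\lambda_x^Z(\{0\})=1$ and put $\varphi_R(x)=\lambda_x^Z((-R,R))\in[1,\infty)$. Then $\varphi_R(xa_k)=\varphi_{e^{-2k}R}(x)$ almost everywhere for each integer $k\ge0$, so $\varphi_R$ and $\varphi_{e^{-2k}R}$ have the same law under $\lambda$. As $k\to\infty$, $\varphi_{e^{-2k}R}(x)$ decreases to $\lambda^Z_x(\{0\})=1$. Hence $\varphi_R=1$ almost everywhere, for every integer $R\geq1$, and $\lambda_x^Z$ is the Dirac mass at $0$. Then $d_Z=0$, and $\delta=d_T\le d$ by \eqref{eq:LY} and Lemma~\ref{lem:upper}.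
\end{proof}

Besides \eqref{eq:LY}, Zariski density was used only in Lemma~\ref{lem:alg}. It cannot be dropped.

\begin{example}\label{ex:chain}
Let $S\cong\mathbf{SU}(1,1)$ be the subgroup of $G$ acting with determinant $1$ on the coordinates $z_0,z_n$ and trivially on $z'$, and let $\Gamma<S$ be the preimage of a uniform lattice of $\mathbf{PU}(1,1)$. The group $S$ contains $A$ and $Z$ and preserves the complex geodesic $\{z'=0\}$, which contains $o$ and is bounded by the chain $\mathcal{C}=Z\xi_+\cup\{\xi_-\}$. Here $\delta=2\le2(n-1)$, the limit set is $\mathcal{C}$, and $\lambda$ is finite because its support is compact. The Patterson--Sullivan density is carried by $\mathcal{C}$ and is given along the complex geodesic by the visual measures, so it is equivariant under all of $S$, and $\lambda_{g_0g}=\lambda_g$ for $g_0\in S$. If $g^\pm\in\mathcal{C}$, then $g\in SM$, because $S$ is transitive on ordered pairs of distinct points of $\mathcal{C}$ and the stabilizer of $(\xi_+,\xi_-)$ in $G$ is $MA$. Then $g\mathcal{C}=\mathcal{C}$, so $\lambda_g$ is carried by $Z$;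 and $gzg^{-1}\in S$ for $z\in Z$, so $\lambda_g(zB)=\lambda_{gz}(B)=\lambda_g(B)$. Thus $\lambda_g$ is a Lebesgue measure on $Z$ and its projection is concentrated at $0$: $d_Z=2$ and $d_T=0$. The conclusions of Theorem~\ref{thm:main} and of the first part of Corollary~\ref{cor:main} both fail. In the proof, $\lambda_x^-$ is carried by $\{y(h)=0\}$, so Lemma~\ref{lem:nonconc} fails and the only available shear is the identity, as at the end of Example~\ref{ex:n2}.
\end{example}

\begin{thebibliography}{9}
\bibitem{Dufloux} Laurent Dufloux, \emph{Hausdorff dimension of limit sets}, arXiv:1605.02098 (2016).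
\bibitem{Roblin} Roblin, \emph{M\'em. SMF} 95 (2003).
\end{thebibliography}
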